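\title{A treeable group whose free uniform spanning forest is disconnected in every Cayley graph}

\begin{abstract}
We show that in every Cayley graph of $\mathbb Z^5*\mathbb Z$ the free uniform spanning forest almost surely has infinitely many trees. This group is treeable and has first $\ell^2$-Betti number $1$, so a treeable group whose free and wired forests differ need not have a Cayley graph with connected free forest; this answers a question of Pete and Tim\'ar in the negative. The result is a case of a theorem on groups acting on trees with a vertex stabilizer that has vanishing first $\ell^2$-Betti number and at least quintic growth. For free products of finite groups and groups with vanishing first $\ell^2$-Betti number, we characterize when some Cayley graph has a connected free forest. The proof cuts the Cayley graph along a neighborhood of the vertex stabilizer, wires infinity only in the direction of the stabilizer, and applies Wilson's algorithm to the partially wired graphs.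
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $G$ be an infinite, locally finite, connected graph, and let $G_1\subset G_2\subset\cdots$ be finite connected subgraphs whose union is $G$. Write $\mathsf{UST}(G_n)$ for a spanning tree of $G_n$ chosen uniformly at random. Random subsets of the edge set $E(G)$ converge \emph{weakly} if the probability of every event that depends on finitely many edges converges. The \emph{free uniform spanning forest} $\mathsf{FUSF}(G)$ is the weak limit of $\mathsf{UST}(G_n)$. The \emph{wired uniform spanning forest} $\mathsf{WUSF}(G)$ is the weak limit of $\mathsf{UST}(G_n^*)$, where $G_n^*$ is obtained from $G$ by identifying all vertices outside $G_n$ to a single vertex. Both limits exist and do not depend on the exhaustion. They contain no cycle, because the presence of a given cycle is an event that depends on finitely many edges. Connectedness, however, can be lost in the limit: the path joining $x$ to $y$ in $\mathsf{UST}(G_n)$ may grow longer and longer with $n$. We write $x\leftrightarrow y$ for the event that $x$ and $y$ lie in the same tree (component) of the forest.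

Throughout, generating sets of groups are finite, symmetric and do not contain $1$, and $\mathrm{Cay}(\Gamma,S)$ is the graph on $\Gamma$ with edges $\{g,gs\}$, $s\in S$; the group acts on it by left multiplication. In a Cayley graph of an infinite finitely generated group $\Gamma$,
\begin{equation}\label{eq:degree}
\text{the expected degree of a vertex in the }\mathsf{FUSF}\text{ is } 2+2\beta_1^{(2)}(\Gamma),
\end{equation}
where $\beta_1^{(2)}(\Gamma)$ is the first $\ell^2$-Betti number of $\Gamma$, an invariant of the group. The wired forest has expected degree $2$ and is stochastically dominated by the free one, so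
\begin{equation}\label{eq:betti}
\mathsf{FUSF}=\mathsf{WUSF}\quad\text{if and only if}\quad\beta_1^{(2)}(\Gamma)=0 .
\end{equation}
These are the only properties of $\beta_1^{(2)}$ that we use. They show that the expected degree of the free forest, and whether it differs from the wired one, do not depend on the generating set. One asks next whether the number of trees does.

The simplest case is a Cayley graph that is itself a tree: every $G_n$ is then its own only spanning tree, so the $\mathsf{FUSF}$ is the whole graph. For the free group $F_r$ with a free basis the forest is thus connected, has degree $2r$, and $\beta_1^{(2)}(F_r)=r-1$. In general, a connected $\mathsf{FUSF}$ is a random tree on the vertex set $\Gamma$ whose law is invariant under left multiplication, and there is a class of groups that carry such trees by definition. A countable group is \emph{treeable} if it has a free, probability-measure-preserving action on a standard probability space $X$ whose orbit equivalence relation is generated by a Borel graph on $X$ all of whose components are trees (a \emph{treeing}): the components of the graph are exactly the orbits. Pick $x\in X$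 at random and join $g$ to $h$ when $g^{-1}x$ and $h^{-1}x$ are adjacent in the treeing. The result $\mathcal T(x)$ is a tree on $\Gamma$ with $\gamma\mathcal T(x)=\mathcal T(\gamma x)$, so its law is invariant. One may therefore hope that in a treeable group with $\beta_1^{(2)}>0$, where the free forest has more edges than the wired one, a well-chosen generating set makes the free forest a single tree, as a free basis does for $F_r$. On the other hand, as the title of \cite{PT} records, in some virtually free groups the $\mathsf{FUSF}$ is disconnected, depending on the generating set. The following question is posed in \cite{PT}.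

\begin{quote}
\emph{Let $\Gamma$ be a finitely generated treeable group with $\mathsf{WUSF}\ne\mathsf{FUSF}$. Does $\Gamma$ always have two finite generating sets such that the $\mathsf{FUSF}$ is almost surely disconnected in the first Cayley graph and almost surely connected in the second?}
\end{quote}

\subsection{Results}

The answer is no: a generating set with connected $\mathsf{FUSF}$ need not exist.

\begin{theorem}\label{thm:main}
The group $\Gamma=\mathbb Z^5*\mathbb Z$ is finitely generated and treeable, $\beta_1^{(2)}(\Gamma)=1$ (so $\mathsf{WUSF}\ne\mathsf{FUSF}$), and in every Cayley graph of $\Gamma$ the $\mathsf{FUSF}$ almost surely has infinitely many trees.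
\end{theorem}

We make no claim on the other half of the question, that is, on whether every treeable group with $\mathsf{WUSF}\neq\mathsf{FUSF}$ has a generating set with disconnected $\mathsf{FUSF}$.

The proof uses two properties of the factor $\mathbb Z^5$. For a group $A$ with generating set $S_A$, let $V_A(n)$ be the number of elements of word length at most $n$, and let
\[
\mathcal E_A(f)=\frac12\sum_{a\in A}\sum_{s\in S_A}|f(as)-f(a)|^2
\]
be the Dirichlet energy of $f:A\to\mathbb R$; each edge of the Cayley graph is counted once.
\begin{itemize}
\item[(H1)] For every $f:A\to\mathbb R$ with $\mathcal E_A(f)<\infty$ there are finitely supported $\psi_k$ with $\mathcal E_A(f-\psi_k)\to0$.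
\item[(H2)] There is $c_0>0$ with $V_A(n)\ge c_0n^5$ for all $n\ge1$.
\end{itemize}
Neither property depends on $S_A$, because the energies of two generating sets are comparable (Lemma~\ref{lem:paths}) and so are the word metrics.

\begin{theorem}\label{thm:tree}
Let $\Gamma$ be a finitely generated group acting on a tree $T$, let $v$ be a vertex with infinite stabilizer $A$, and suppose that the edges at $v$ have finite stabilizers in $A$. Then $A$ is finitely generated. If $A$ satisfies \textup{(H1)} and \textup{(H2)}, then in every Cayley graph of $\Gamma$ the $\mathsf{FUSF}$ almost surely has infinitely many trees. Moreover, for each Cayley graph there are $C<\infty$ and a metric $d_H$ on $A$ with finite balls such that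
\[
\mathbb P(x\leftrightarrow y)\le C\,d_H(x,y)^{-1/2}\qquad\text{for distinct }x,y\in A .
\]
\end{theorem}

The tree may be a single vertex, in which case $A=\Gamma$. This case already shows that neither hypothesis can be dropped. The group $F_2$ satisfies (H2), since $V(n)\ge3^n$ for a free basis, and the group $\mathbb Z$ satisfies (H1) (Lemma~\ref{lem:Zd}); both have a Cayley graph that is a tree. The same case shows why the question assumes $\mathsf{WUSF}\ne\mathsf{FUSF}$: the treeable group $\mathbb Z^5$ has a disconnected forest in every Cayley graph, but $\beta_1^{(2)}(\mathbb Z^5)=0$. The free product with $\mathbb Z$ makes the Betti number positive and preserves treeability; the content of Theorem~\ref{thm:main} is that no generating set of the free product joins the trees together.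

We say that $A$ has \emph{polynomial growth of degree at most $4$} if $V_A(n)\le Cn^4$ for some $C$ and all $n\ge1$.

\begin{proposition}\label{prop:equiv}
Let $A$ be an infinite finitely generated group. Then \textup{(H1)} is equivalent to $\beta_1^{(2)}(A)=0$, and \textup{(H2)} holds if and only if $A$ is not of polynomial growth of degree at most $4$.
\end{proposition}

\begin{theorem}\label{thm:product}
Let $\Gamma=A_1*\dots*A_k$ be infinite, with each $A_i$ nontrivial, finitely generated, and either finite or with $\beta_1^{(2)}(A_i)=0$. The following are equivalent:
\begin{itemize}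
\item[(a)] some Cayley graph of $\Gamma$ has connected $\mathsf{FUSF}$;
\item[(b)] each $A_i$ is finite or of polynomial growth of degree at most $4$;
\item[(c)] the $\mathsf{FUSF}$ is connected for every generating set $S_1\sqcup\dots\sqcup S_k$ with $S_i$ generating $A_i$.
\end{itemize}
If they fail, the $\mathsf{FUSF}$ has infinitely many trees in every Cayley graph of $\Gamma$.
\end{theorem}

In particular the degree $4$ is sharp: $\mathbb Z^4*\mathbb Z$ has a Cayley graph with connected $\mathsf{FUSF}$, while $\mathbb Z^5*\mathbb Z$ has none.

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:free} reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:tree}. Section~\ref{sec:examples} shows the method in two examples, and Sections~\ref{sec:cut}--\ref{sec:conn} prove Theorem~\ref{thm:tree}. Section~\ref{sec:growth} contains the growth statement of Proposition~\ref{prop:equiv} and the proof of Theorem~\ref{thm:product}; it relies on further results from the literature and is not needed for Theorem~\ref{thm:main}.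

\section{Tools}\label{sec:tools}

\subsection{Networks and energy}

Graphs are connected and locally finite; multiple edges are allowed, loops are not. A \emph{network} $H$ is a countable set with symmetric conductances $c(x,y)\ge0$ for $x\ne y$; its edges are the pairs with $c(x,y)>0$. Its energy is $\mathcal E_H(\varphi)=\sum_{\{x,y\}}c(x,y)|\varphi(x)-\varphi(y)|^2$, and its random walk steps from $x$ to $y$ with probability $c(x,y)/\pi(x)$, where $\pi(x)=\sum_yc(x,y)$. A graph $G$ is a network in which every edge has conductance $1$, and $D(G)=\{f:\mathcal E_G(f)<\infty\}$ is the space of \emph{Dirichlet functions}. We write $\tau_z$ for the first time $j\ge0$ at which the walk is at $z$. All comparisons of energies in this paper come from one observation.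

\begin{lemma}\label{lem:paths}
Let a group $A$ act on a network $H$ by automorphisms, freely on vertices, and suppose that all positive conductances are at least $c_*>0$. If $x$ and $y$ are joined by a path of length $\ell$, then $\sum_{a\in A}|\varphi(ax)-\varphi(ay)|^2\le 2\ell^2c_*^{-1}\mathcal E_H(\varphi)$ for every $\varphi$.
\end{lemma}

\begin{proof}
Let $x=w_0,\dots,w_\ell=y$ be the path. By the Cauchy--Schwarz inequality, $|\varphi(ax)-\varphi(ay)|^2\le\ell\sum_{j=1}^\ell|\varphi(aw_j)-\varphi(aw_{j-1})|^2$. For fixed $j$, an edge $\{p,q\}$ equals $\{aw_{j-1},aw_j\}$ for at most two elements $a$, because $aw_j\in\{p,q\}$ and the action is free. Hence $\sum_a|\varphi(aw_j)-\varphi(aw_{j-1})|^2\le2c_*^{-1}\mathcal E_H(\varphi)$.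
\end{proof}

Applied in $\mathrm{Cay}(A,S_A)$ with $x=1$ and $y=s'$ for each $s'$ in a second generating set, the lemma bounds the energy of the second Cayley graph by a constant times that of the first.

\subsection{Transfer currents}

Each edge of a graph $G$ gives two oriented edges $e$ and $-e$; $e$ has tail $e^-$ and head $e^+$. Let $\ell^2_-(E(G))$ be the Hilbert space of square-summable functions $\theta$ on oriented edges with $\theta(-e)=-\theta(e)$ and inner product $(\theta,\theta')=\frac12\sum_e\theta(e)\theta'(e)$. The vector $\chi^e=\mathbf 1_e-\mathbf 1_{-e}$ has norm $1$, and $(\theta,\chi^e)=\theta(e)$. The gradient $\nabla f(e)=f(e^+)-f(e^-)$ satisfies $\|\nabla f\|^2=\mathcal E_G(f)$. The \emph{cycle space} $\lozenge(G)$ is the linear span of the vectors $\sum_i\chi^{e_i}$, where $e_1,\dots,e_\ell$ is an oriented simple cycle. A function $\theta$ is orthogonal to $\lozenge(G)$ exactly when its sum around every cycle is $0$, that is, when it is a gradient. Thus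
\begin{equation}\label{eq:perp}
\nabla D(G)=\lozenge(G)^\perp ,
\end{equation}
and in particular $\nabla D(G)$ is closed.

For a closed subspace $\mathcal V\subset\ell^2_-(E(G))$ let $P_{\mathcal V}$ be the orthogonal projection onto it. A random set $\mathfrak F\subset E(G)$ is \emph{determinantal with subspace $\mathcal V$} if for all distinct edges $e_1,\dots,e_k$, oriented arbitrarily,
\[
\mathbb P(e_1,\dots,e_k\in\mathfrak F)=\det\big[(P_{\mathcal V}\chi^{e_i},\chi^{e_j})\big]_{i,j=1}^k .
\]
By inclusion--exclusion, the probability of any event depending on finitely many edges is a finite linear combination of such determinants. So if the entries $(P_{\mathcal V_n}\chi^e,\chi^{e'})$ converge to $(P_{\mathcal V}\chi^e,\chi^{e'})$ for all $e,e'$, then the determinantal sets converge weakly. We shall obtain this convergence from monotonicity: if closed subspaces $\mathcal V_1\subset\mathcal V_2\subset\cdots$ have union dense in $\mathcal V$, then $P_{\mathcal V_n}\theta\to P_{\mathcal V}\theta$ for all $\theta$, since $\|\theta-P_{\mathcal V_n}\theta\|=\operatorname{dist}(\theta,\mathcal V_n)\to0$ for $\theta\in\mathcal V$ and all the projections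 vanish on $\mathcal V^\perp$.

\begin{theorem}[Transfer currents \cite{BP,BLPS}]\label{thm:tc}
For finite $G$, $\mathsf{UST}(G)$ is determinantal with subspace $\nabla D(G)$. For infinite $G$, $\mathsf{FUSF}(G)$ is determinantal with subspace $\nabla D(G)$.
\end{theorem}

The finite case is due to Burton and Pemantle \cite{BP}. The infinite case \cite{BLPS} follows from it: for an edge $e$ of $G_n$, \eqref{eq:perp} gives $P_{\nabla D(G_n)}\chi^e=\chi^e-P_{\lozenge(G_n)}\chi^e$; the spaces $\lozenge(G_n)$ increase with union $\lozenge(G)$, so the right side converges to $\chi^e-P_{\overline{\lozenge(G)}}\chi^e=P_{\nabla D(G)}\chi^e$. For a finite graph we let $\mathsf{FUSF}$ mean $\mathsf{UST}$.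

\subsection{Wilson's algorithm and the Dirichlet principle}

The \emph{loop-erasure} of a finite walk is the simple path obtained by erasing its loops in the order in which they are formed. Let $M$ be a finite connected graph with a root $\rho$, and list its vertices $x_1,x_2,\dots$ in any order. \emph{Wilson's algorithm} starts with the tree $\{\rho\}$; at step $i$ it runs a simple random walk from $x_i$, independent of the past, until it hits the current tree, and adds the loop-erasure of this walk to the tree. The final tree is distributed as $\mathsf{UST}(M)$. We use only the first two steps.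

\begin{lemma}\label{lem:wilson}
Let $M$ be a finite connected graph, and let $\rho,x,y$ be distinct vertices. Let $X$ and $Y$ be independent simple random walks from $x$ and $y$, each stopped on first hitting $\rho$. The probability that the path from $x$ to $y$ in $\mathsf{UST}(M)$ avoids $\rho$ is at most the probability that $X$ and $Y$ visit a common vertex other than $\rho$.
\end{lemma}

\begin{proof}
Run the algorithm with $x_1=x$, $x_2=y$, using $X$ and $Y$. The first branch is the loop-erasure $\gamma$ of $X$, a path from $x$ to $\rho$. Let $w$ be the first vertex of $Y$ on $\gamma$. The tree path from $x$ to $y$ follows $\gamma$ from $x$ to $w$ and then the second branch backward to $y$. If it avoids $\rho$, then $w\ne\rho$, and $w$ is visited by both walks.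
\end{proof}

The \emph{Dirichlet principle} states that on a finite connected network with distinct vertices $z$ and $\rho$, the function $u\mapsto\mathbb P_u(\tau_z<\tau_\rho)$ is the unique minimizer of the energy among functions equal to $1$ at $z$ and $0$ at $\rho$.

\subsection{Harmonic Dirichlet functions}

A function $h$ on a graph is \emph{harmonic} if its value at each vertex is the average over the neighbors. By \cite[Theorem~7.3]{BLPS}, $\mathsf{FUSF}(G)=\mathsf{WUSF}(G)$ if and only if every harmonic Dirichlet function on $G$ is constant. This gives the first half of Proposition~\ref{prop:equiv}.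

\begin{lemma}\label{lem:H1}
For an infinite finitely generated group $A$ the following are equivalent: \textup{(H1)}; every harmonic Dirichlet function on a Cayley graph of $A$ is constant; $\mathsf{FUSF}=\mathsf{WUSF}$ on that graph; $\beta_1^{(2)}(A)=0$.
\end{lemma}

\begin{proof}
Property (H1) says that the gradients of finitely supported functions are dense in the Hilbert space $\nabla D(A)$, that is, that no nonzero $\nabla h\in\nabla D(A)$ is orthogonal to all $\nabla\mathbf 1_a$. Since $(\nabla h,\nabla\mathbf 1_a)=\sum_{s\in S_A}(h(a)-h(as))$, this orthogonality means that $h$ is harmonic. The other equivalences are \cite[Theorem~7.3]{BLPS} and \eqref{eq:betti}.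
\end{proof}

\begin{lemma}\label{lem:Zd}
For every $d\ge1$ the group $A=\mathbb Z^d$ satisfies \textup{(H1)}, and $\beta_1^{(2)}(\mathbb Z^d)=0$. The group $\mathbb Z^5$ satisfies \textup{(H2)}.
\end{lemma}

\begin{proof}
Let $h$ be a harmonic Dirichlet function, fix $a\in A$, and put $k_a(b)=h(ab)-h(b)$. Left multiplication by $a$ is a graph automorphism, so $k_a$ is harmonic. Since $A$ is abelian, $k_a(b)=h(ba)-h(b)$, and Lemma~\ref{lem:paths} with $x=a$, $y=1$ gives $k_a\in\ell^2(A)$. So $k_a$ tends to $0$ at infinity. If $k_a$ took a positive value, it would attain a positive maximum and be constant by the maximum principle, which is impossible; the same applies to $-k_a$. Hence $h(a)=h(1)$ for all $a$, and Lemma~\ref{lem:H1} applies. For (H2), the standard $n$-ball of $\mathbb Z^5$ contains $\{0,\dots,\lfloor n/5\rfloor\}^5$, which has at least $(n/5)^5$ points.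
\end{proof}

\section{Free products and the group $\mathbb Z^5*\mathbb Z$}\label{sec:free}

Let $\Gamma=A_1*\dots*A_k$. We use the normal form theorem: a product $g_1g_2\cdots g_\ell$ with $\ell\ge1$, $g_j\in A_{i_j}\setminus\{1\}$ and $i_j\ne i_{j+1}$ for all $j$ is not equal to $1$. Call such a product \emph{alternating}.

\begin{lemma}\label{lem:cycles}
Let $\Gamma$ act freely on a set $X$, and for each $i$ let $\mathcal L_i$ be a simple graph on $X$ whose edges join points of the same $A_i$-orbit. Then the $\mathcal L_i$ have no common edges, and every simple cycle of $\bigcup_i\mathcal L_i$ is contained in one $\mathcal L_i$.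
\end{lemma}

\begin{proof}
If $\{x,y\}$ were an edge of $\mathcal L_i$ and of $\mathcal L_j$ with $i\ne j$, then $y=gx=g'x$ with nontrivial $g\in A_i$, $g'\in A_j$, and the alternating product $g^{-1}g'$ would fix $x$. Now take a simple cycle not contained in one $\mathcal L_i$ and split it cyclically into maximal runs of edges from the same $\mathcal L_i$. There are $\ell\ge2$ runs, with endpoints $y_0,y_1,\dots,y_\ell=y_0$. Each run is a proper subpath of a simple cycle, so $y_j\ne y_{j-1}$ and $y_j=g_jy_{j-1}$ with $g_j\in A_{i_j}\setminus\{1\}$; by maximality $i_j\ne i_{j+1}$. The alternating product $g_\ell\cdots g_1$ fixes $y_0$, contradicting freeness.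
\end{proof}

\begin{lemma}\label{lem:productforest}
Let $S_i$ generate $A_i$ and $G=\mathrm{Cay}(\Gamma,S_1\sqcup\dots\sqcup S_k)$. Then $\mathsf{FUSF}(G)$ is the union of independent copies of $\mathsf{FUSF}(\mathrm{Cay}(A_i,S_i))$, one on each coset $gA_i$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:cycles} to the free action $\gamma\cdot g=g\gamma^{-1}$ of $\Gamma$ on itself, whose $A_i$-orbits are the cosets $gA_i$, with $\mathcal L_i$ the graph of $S_i$-edges. Every edge of $G$ belongs to exactly one coset graph, and every simple cycle lies in one coset graph. So $\ell^2_-(E(G))$ and $\overline{\lozenge(G)}$ are orthogonal sums over the cosets, and by \eqref{eq:perp} so is $\nabla D(G)$. The matrices in Theorem~\ref{thm:tc} are block diagonal, and their determinants factor over the cosets.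
\end{proof}

The \emph{Bass--Serre tree} $T$ of the free product has vertex set $\Gamma\sqcup\Gamma/A_1\sqcup\dots\sqcup\Gamma/A_k$, with an edge from $g$ to $gA_i$ for each $g$ and $i$; $\Gamma$ acts by left multiplication. It is connected because the $A_i$ generate $\Gamma$. A simple cycle would have the form $g_0,\mathfrak c_1,g_1,\dots,\mathfrak c_\ell,g_\ell=g_0$ with $\ell\ge2$ and $\mathfrak c_j$ a coset of $A_{i_j}$. Then $g_{j-1}^{-1}g_j\in A_{i_j}\setminus\{1\}$, and $i_j\ne i_{j+1}$ because $g_j$ lies in only one coset of each factor; the product of these elements is alternating and equals $1$. So $T$ is a tree. The vertex $A_i$ has stabilizer $A_i$, and all edge stabilizers are trivial.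

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:tree}]
Write $\Gamma=A*\langle t\rangle$ with $A=\mathbb Z^5$.

\emph{Treeability.} Let $\Gamma$ act by the shift on $[0,1]^\Gamma$ with product Lebesgue measure. A point fixed by $\gamma\neq1$ has two equal coordinates, so the points with trivial stabilizer form an invariant conull Borel set $X_0$. A Borel equivalence relation is \emph{hyperfinite} if it is an increasing union of Borel equivalence relations with finite classes; this property passes to restrictions to Borel subsets. By the theorem of Ornstein and Weiss, the orbit relation of the amenable group $A$ on $X_0$ is hyperfinite off a Borel null set $N$. The set $X=X_0\setminus\Gamma N$ is invariant and conull, since $\Gamma N$ is a countable union of null sets, and the $A$-orbit relation on $X$ is hyperfinite. By the theorem of Weiss and of Slaman and Steel, a hyperfinite relation is the orbit relation of a single Borel automorphism $\theta$. The $A$-orbits are infinite, so each $\theta$-orbit is infinite, and the Borel graph $\mathcal L_A$ with edges $\{x,\theta x\}$ has as components bi-infinite lines, which are the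 $A$-orbits. Likewise the graph $\mathcal L_t$ with edges $\{x,tx\}$ has as components lines, which are the $\langle t\rangle$-orbits. The components of $\mathcal L_A\cup\mathcal L_t$ are the $\Gamma$-orbits. By Lemma~\ref{lem:cycles} a simple cycle of the union would lie in $\mathcal L_A$ or in $\mathcal L_t$, which have none. So the union is a treeing.

\emph{The Betti number.} Take the union of the standard generating sets of $A$ and $\langle t\rangle$. By Lemma~\ref{lem:productforest}, the $\mathsf{FUSF}$ contains all $t$-edges, because the Cayley graph of $\langle t\rangle$ is a line, and it is an $\mathsf{FUSF}(\mathbb Z^5)$ on each coset $gA$. The latter has expected degree $2$ by Lemma~\ref{lem:Zd} and \eqref{eq:degree}. So the expected degree is $2+2=4$, and \eqref{eq:degree} gives $\beta_1^{(2)}(\Gamma)=1$.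

\emph{Infinitely many trees.} The group $\Gamma$ acts on its Bass--Serre tree with trivial edge stabilizers, and the vertex stabilizer $A$ satisfies (H1) and (H2) by Lemma~\ref{lem:Zd}. Theorem~\ref{thm:tree} applies.
\end{proof}

\section{The method in two examples}\label{sec:examples}

\subsection{The trivial tree}\label{sub:trivial}

Let $T$ be a point, so that $\Gamma=A$ satisfies (H1) and (H2), and let $G$ be a Cayley graph of $A$. Take finite sets $U_m\uparrow A$ and let $M_m$ be $G$ with the complement of $U_m$ identified to a vertex $\rho$. By Theorem~\ref{thm:tc}, $\mathsf{UST}(M_m)$ is determinantal with the space of gradients of functions supported in $U_m$. These spaces increase, and (H1) says that their union is dense in $\nabla D(G)$. Hence $\mathsf{UST}(M_m)\to\mathsf{FUSF}(G)$: \emph{wiring costs nothing}. In $M_m$, Lemma~\ref{lem:wilson} and a union bound over the meeting point $z$ show that the tree path from $x$ to $y$ avoids $\rho$ with probability at most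
\[
\sum_{z\in U_m}\mathbb P_x(\tau_z<\tau_\rho)\,\mathbb P_y(\tau_z<\tau_\rho)\le\sum_{z\in A}\mathcal G(x,z)\mathcal G(z,y)=\sum_{k\ge0}(k+1)p_k(x,y),
\]
where $p_k$ are the (symmetric) transition probabilities of the lazy walk on $G$ and $\mathcal G=\sum_kp_k$. Property (H2) gives $p_k\le Ck^{-5/2}$ (Lemma~\ref{lem:heat} below), and $p_k(x,y)=0$ for $k<d(x,y)$, so the sum is at most $C'd(x,y)^{-1/2}$. The bound does not depend on $m$ and passes to the limit. The exponent $5$ is there because $\sum_kk\cdot k^{-d/2}$ converges exactly when $d>4$.

For $\Gamma=\mathbb Z^5*\mathbb Z$ the first step fails: wiring the complement of a finite set produces the $\mathsf{WUSF}$, which differs from the $\mathsf{FUSF}$. Without wiring, on the graphs $G_n$, the root of Wilson's algorithm is a single vertex rather than the whole outside of a large set, and the hitting probabilities in the union bound are no longer controlled by the Green function of $G$. For the standard generators Lemma~\ref{lem:productforest} reduces everything to $\mathbb Z^5$, but for other generators cycles leave the cosets of $A$ and two points of $A$ can be joined by detours through the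 rest of the group.

\subsection{A generating set with detours}\label{sub:ata}

Let $A=\mathbb Z^d$, written multiplicatively with basis $a=a_1,\dots,a_d$, let $\Gamma=A*\langle t\rangle$, and let $S$ consist of $a_1,\dots,a_d,t,ata$ and their inverses. Let $W_+$ (respectively $W_-$) be the set of elements whose normal form begins with a positive (negative) power of $t$, so that $\Gamma$ is the disjoint union of $A$ and the sets $bW_\pm$, $b\in A$.

\emph{Exactly two edges leave $W_+$, namely $\{t,1\}$ and $\{ta,a^{-1}\}$.} Indeed, let $g\in W_+$ begin with $t^k$ and let $gs\notin W_+$. The generator $s$ contains at most one letter $t^{\pm1}$, so it can alter only the last power of $t$ in $g$, and only by one. Therefore $g=tb$ with $b\in A$, and $s$ cancels the letter $t$: either $s=t^{-1}$ and $b=1$, or $s=a^{-1}t^{-1}a^{-1}$ and $b=a$. The automorphism inverting $t$ and all $a_i$ preserves $S$ and exchanges $W_+$ and $W_-$, so the edges leaving $W_-$ are $\{t^{-1},1\}$ and $\{t^{-1}a^{-1},a\}$. See Figure~\ref{fig:ata}.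

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \x in {0,4}{
  \foreach \y in {1,-1}{
    \fill[gray!25] (\x+1,1.1*\y) .. controls (\x+0.8,2.4*\y) and (\x+3.2,2.4*\y) .. (\x+3,1.1*\y) -- cycle;
    \draw (\x,0) -- (\x+1,1.1*\y) -- (\x+3,1.1*\y) -- (\x+4,0);
    \fill (\x+1,1.1*\y) circle (1.6pt);
    \fill (\x+3,1.1*\y) circle (1.6pt);
  }
}
\draw[very thick] (-0.8,0) -- (8.8,0);
\foreach \x in {0,4,8}{\fill (\x,0) circle (2pt);}
\node[above left] at (0,0) {\footnotesize $a^{-1}$};
\node[above] at (4,0.12) {\footnotesize $1$};
\node[above right] at (8,0) {\footnotesize $a$};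
\node[above left] at (1,1.1) {\footnotesize $ta$};
\node[above right] at (3,1.1) {\footnotesize $t$};
\node[above left] at (5,1.1) {\footnotesize $ata$};
\node[above right] at (7,1.1) {\footnotesize $at$};
\node[below left] at (1,-1.1) {\footnotesize $a^{-1}t^{-1}$};
\node[below right] at (3,-1.1) {\footnotesize $a^{-1}t^{-1}a^{-1}$};
\node[below left] at (5,-1.1) {\footnotesize $t^{-1}$};
\node[below right] at (7,-1.1) {\footnotesize $t^{-1}a^{-1}$};
\node at (2,1.55) {\footnotesize $W_+$};
\node at (6,1.55) {\footnotesize $aW_+$};
\node at (2,-1.55) {\footnotesize $a^{-1}W_-$};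
\node at (6,-1.55) {\footnotesize $W_-$};
\end{tikzpicture}
\caption{The Cayley graph of $\mathbb Z^d*\langle t\rangle$ with generators $a=a_1,\dots,a_d$, $t$ and $ata$, near a line of $a$-edges in $A=\mathbb Z^d$ (thick; the other directions of $A$ are not drawn). Each shaded region is infinite and is joined to the rest of the graph only through its two marked vertices, so each $a$-edge has two detours outside $A$.}\label{fig:ata}
\end{figure}

The points $1$ and $a^{-1}$ are joined by a detour through the infinite set $W_+$, which contains infinitely many further cosets of $A$. But the detour is local: whatever a walk does in $W_+$, it comes back at $1$ or at $a^{-1}$. Keep the boundary condition \emph{free} inside $W_+$, that is, replace the graph induced on $W_+$ by a large finite connected subgraph. Seen from outside, this subgraph is a single resistor between $t$ and $ta$, whose conductance is the minimal energy of a function equal to $1$ at $t$ and $0$ at $ta$. As the subgraph grows, this number increases to a limit $\gamma$ with $1\le\gamma\le|S|$: the edge $\{t,ta\}$ gives the lower bound and the test function $\mathbf 1_t$ the upper bound.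 We obtain a network $H$ on the set
\[
U=A\cup At\cup Ata\cup At^{-1}\cup At^{-1}a^{-1},
\]
in which each detour is a path of three resistors $1,\gamma,1$ in series, of total conductance $(2+1/\gamma)^{-1}$. On $A$ this is the lattice $\mathbb Z^d$ with the conductance of the $a$-edges raised from $1$ to $1+2\gamma/(2\gamma+1)\in[5/3,2)$.

So the walk that is relevant to the free forest, watched on $U$, is an anisotropic walk on $\mathbb Z^d$, and it should inherit (H1) and the bound $k^{-d/2}$. The plan is to wire only the far part of $U$, leaving free the shaded regions attached to the near part, and to repeat Section~\ref{sub:trivial}. One change is needed: the two walks may meet inside a shaded region $bW_+$. Then each of them has passed through $bt$ or $bta$, and the union bound runs over pairs of nearby points of $U$ instead of single points.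

\section{Cutting the Cayley graph}\label{sec:cut}

From here to the end of Section~\ref{sec:conn}, $\Gamma,T,v,A$ are as in Theorem~\ref{thm:tree}, $S$ is a generating set of $\Gamma$, and $G=\mathrm{Cay}(\Gamma,S)$. We need a set $U\supset A$ that is not much larger than $A$ and whose removal leaves pieces with finite boundary. Map $G$ to $T$ by sending $g$ to $gv$ and the edge $\{g,gs\}$ to the geodesic $[gv,gsv]$. The vertex $v$ separates $T$, so we cut wherever the image passes through $v$:
\[
U=\{g\in\Gamma:\ v\in[gv,gsv]\text{ for some }s\in S\cup\{1\}\}.
\]
A \emph{piece} is a component $K$ of the subgraph of $G$ induced on $\Gamma\setminus U$, and $\partial K$ is the set of $u\in U$ adjacent to $K$. Finally let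
\[
\Pi=\{(z,z')\in U\times U:\ z=z',\text{ or } z,z'\in\partial K\text{ for some piece }K\}.
\]
In the example of Section~\ref{sub:ata}, with the Bass--Serre tree and $v=A$, the only vertices of $[v,sv]$ in the orbit of $v$ are the endpoints, so $U=A\cup AS$ is the union of five orbits found there, and every $\partial K$ lies in a translate of $\{t,ta\}$ or of $\{t^{-1},t^{-1}a^{-1}\}$.

\begin{lemma}\label{lem:cut}
\begin{itemize}
\item[(a)] $A\subset U$ and $AU=U$; the group $A$ acts freely on $U$ with finitely many orbits.
\item[(b)] For every piece $K$, the set $\partial K$ is finite and nonempty.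
\item[(c)] $A$ has finitely many orbits on the set of pieces and on $\Pi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $g\in A$ take $s=1$. If $v\in[gv,gsv]$ and $a\in A$, then $v=av\in[agv,agsv]$. Left multiplication is free. The condition defining $U$ says that $g^{-1}v$ lies in the finite set $\bigcup_{s\in S\cup\{1\}}[v,sv]$. If $g^{-1}v=hv$, then $g^{-1}\in hA$, so $g\in Ah^{-1}$; thus each value of $g^{-1}v$ accounts for a single orbit.

(b) The set $\partial K$ is nonempty because $G$ is connected and $U\ne\emptyset$. For an edge $\varepsilon$ at $v$ let $T_\varepsilon$ be the component of $T\setminus\{v\}$ that $\varepsilon$ leads into; then $aT_\varepsilon=T_{a\varepsilon}$ for $a\in A$. If $g\notin U$ and $s\in S$, then $v\notin[gv,gsv]$, so $gv$ and $gsv$ lie in the same component of $T\setminus\{v\}$. Since $K$ is connected and every vertex of $\partial K$ has a neighbor in $K$, the set $(K\cup\partial K)v$ lies in one $T_\varepsilon$. If $u,au\in\partial K$ with $a\in A$, then $auv\in T_\varepsilon\cap aT_\varepsilon=T_\varepsilon\cap T_{a\varepsilon}$, so $a\varepsilon=\varepsilon$. There are finitely many such $a$ by hypothesis.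 Thus $\partial K$ meets each of the finitely many $A$-orbits of $U$ in a finite set.

(c) The group $A$ permutes the pieces because it preserves $U$ and the edges of $G$. Every piece has a translate adjacent to one of finitely many orbit representatives in $U$, and each vertex is adjacent to at most $|S|$ pieces. Every element of $\Pi$ is a translate of a pair $(u,u)$ with $u$ a representative, or of a pair in $\partial K\times\partial K$ with $K$ one of finitely many representative pieces.
\end{proof}

Part (b) is the only place where finiteness of the edge stabilizers is used. It fails without it: for $\Gamma=A\times\mathbb Z$ acting on the line through the second factor, with product generators, $U=A\times\{-1,0,1\}$ and the two pieces have the infinite boundaries $A\times\{\pm1\}$.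

Every edge of $G$ either joins two vertices of $U$ (a \emph{$U$-edge}) or touches exactly one piece $K$ and has both ends in $K\cup\partial K$. Writing $\mathcal E_K(f)$ for the energy of $f$ on the edges touching $K$, and $\mathcal E_{UU}(f)$ for the energy on the $U$-edges, we have
\begin{equation}\label{eq:split}
\mathcal E_G(f)=\mathcal E_{UU}(f)+\sum_K\mathcal E_K(f).
\end{equation}

\section{The reduced network}\label{sec:H}

We now replace each piece by finitely many resistors between its boundary points. The free forest is approximated by finite subgraphs, so we need the resistors both for the infinite piece and for its finite approximations, and the convergence of the latter to the former.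

For each piece $K$ fix finite connected sets $K_1\subset K_2\subset\cdots$ with union $K$, where $K_1$ contains all vertices of $K$ adjacent to $\partial K$; there are finitely many by Lemma~\ref{lem:cut}(b). Let $F_n$ be the set of edges with at least one end in $K_n$ and both ends in $K_n\cup\partial K$. The graph $(K_n\cup\partial K,F_n)$ is connected, and $F_n$ increases to the set of all edges touching $K$. For $\psi:\partial K\to\mathbb R$ let $Q_{K_n}(\psi)$ be the minimal energy on $F_n$ of an extension of $\psi$ to $K_n\cup\partial K$, and let $Q_K(\psi)=\inf\{\mathcal E_K(f):f|_{\partial K}=\psi\}$.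

\begin{lemma}\label{lem:Q}
\begin{itemize}
\item[(a)] $Q_{K_n}(\psi)\uparrow Q_K(\psi)<\infty$ as $n\to\infty$, and the infimum defining $Q_K(\psi)$ is attained.
\item[(b)] There are unique numbers $c_K(x,y)\ge0$ with $Q_K(\psi)=\sum_{\{x,y\}\subset\partial K}c_K(x,y)(\psi(x)-\psi(y))^2$.
\item[(c)] The pairs with $c_K(x,y)>0$ form a connected graph on $\partial K$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\langle f,g\rangle_n=\sum_{\{p,q\}\in F_n}(f(p)-f(q))(g(p)-g(q))$. By connectedness this form is positive definite on functions vanishing on $\partial K$. So the minimizer $f_n^\psi$ for $Q_{K_n}(\psi)$ exists, is unique, and is characterized by $\langle f_n^\psi,g\rangle_n=0$ for all $g$ vanishing on $\partial K$. Hence it is linear in $\psi$ and harmonic on $K_n$ with respect to $F_n$, and by the maximum principle it takes values in $[\min\psi,\max\psi]$.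

(a) Restricting an extension to a smaller edge set lowers its energy, so $Q_{K_n}(\psi)\le Q_{K_{n+1}}(\psi)\le Q_K(\psi)$. Extending $\psi$ by $0$ shows $Q_K(\psi)<\infty$, as only the finitely many edges at $\partial K$ contribute. The functions $f_n^\psi$ are uniformly bounded, so a subsequence converges pointwise to some $f$ on $K\cup\partial K$ extending $\psi$. For fixed $j$ and $n\ge j$, the energy of $f_n^\psi$ on the finite set $F_j$ is at most $Q_{K_n}(\psi)$, so the energy of $f$ on $F_j$ is at most $\lim_nQ_{K_n}(\psi)$. Letting $j\to\infty$ gives $Q_K(\psi)\le\mathcal E_K(f)\le\lim_nQ_{K_n}(\psi)\le Q_K(\psi)$.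

(b) The form $Q_{K_n}$ is quadratic, with polar form $Q_{K_n}(\psi,\psi')=\langle f_n^\psi,f_n^{\psi'}\rangle_n$, and constants are in its kernel. Let $Q$ be any quadratic form on $\mathbb R^{\partial K}$ whose matrix $Q_{xy}=Q(\mathbf 1_x,\mathbf 1_y)$ has zero row sums. Expanding the squares,
\[
-\sum_{\{x,y\}}Q_{xy}(\psi(x)-\psi(y))^2=\sum_x\Big(-\sum_{y\ne x}Q_{xy}\Big)\psi(x)^2+\sum_{x\ne y}Q_{xy}\psi(x)\psi(y)=Q(\psi),
\]
so $Q$ has the required shape with coefficients $-Q_{xy}$, and these are determined by $Q$. For the sign, let $x\ne y$ and $f=f_n^{\mathbf 1_x}\ge0$. By orthogonality, $Q_{K_n}(\mathbf 1_x,\mathbf 1_y)=\langle f,g\rangle_n$ for every extension $g$ of $\mathbf 1_y$. Extending by $0$, only the edges from $y$ to $K_n$ contribute, and $f(y)=0$, so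
\[
Q_{K_n}(\mathbf 1_x,\mathbf 1_y)=\sum_{w\in K_n,\ w\sim y}(0-f(w))\le0 .
\]
By (a) and polarization, the matrices of $Q_{K_n}$ converge; $Q_K$ is the quadratic form of the limit, which has zero row sums and nonpositive off-diagonal entries.

(c) If $Q_K(\psi)=0$, then $Q_{K_1}(\psi)=0$, and $\psi$ is constant because $(K_1\cup\partial K,F_1)$ is connected. If the graph in (c) were disconnected, the indicator of one of its components would be a nonconstant $\psi$ with $Q_K(\psi)=0$.
\end{proof}

The \emph{reduced network} $H$ has vertex set $U$ and conductances
\[
c_H(x,y)=\mathbf 1[x\sim y\text{ in }G]+\sum_{K:\ x,y\in\partial K}c_K(x,y)\qquad(x\ne y),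
\]
so that
\begin{equation}\label{eq:EH}
\mathcal E_H(\varphi)=\mathcal E_{UU}(\varphi)+\sum_KQ_K(\varphi|_{\partial K}).
\end{equation}
In Section~\ref{sub:ata}, $c_H(t,ta)=\gamma$. Let $d_H$ be the graph distance in $H$, let $\pi(u)=\sum_wc_H(u,w)$, and let $u_1,\dots,u_r$ be representatives of the $A$-orbits on $U$, so that every element of $U$ is uniquely $au_i$.

\begin{lemma}\label{lem:H}
\begin{itemize}
\item[(a)] If $f|_U=\varphi$, then $\mathcal E_H(\varphi)\le\mathcal E_G(f)$. If $\mathcal E_H(\varphi)<\infty$, some extension $f$ of $\varphi$ has $\mathcal E_G(f)=\mathcal E_H(\varphi)$.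
\item[(b)] $H$ is infinite, connected and locally finite, and $A$ acts on it by automorphisms with finitely many orbits of edges. The positive conductances and the function $\pi$ are bounded above and below by positive constants.
\item[(c)] $A$ is finitely generated.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Compare \eqref{eq:split} with \eqref{eq:EH}, and choose a minimizer in each piece by Lemma~\ref{lem:Q}(a).

(b) The definition of $Q_K$ does not involve the sets $K_n$, so $Q_{aK}(\psi(a^{-1}\,\cdot))=Q_K(\psi)$, and $c_{aK}(ax,ay)=c_K(x,y)$ by uniqueness. If $c_H(x,y)>0$, then $x\sim y$ in $G$ or $(x,y)\in\Pi$; by Lemma~\ref{lem:cut} there are finitely many orbits of such pairs, and since $A$ acts freely, each $x$ belongs to finitely many of them. Along a path in $G$ between two points of $U$, consecutive visits to $U$ are adjacent in $G$ or lie in one $\partial K$, so $H$ is connected by Lemma~\ref{lem:Q}(c). It is infinite since $A\subset U$. Thus $\pi>0$, and $\pi$ and $c_H$ take finitely many values.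

(c) Let $\mathcal B$ be the finite set of triples $(i,j,b)$ with $b\in A$ and $u_i\sim bu_j$ in $H$. Given $a\in A$, take a path in $H$ from $u_1$ to $au_1$ with vertices $a_0u_{i_0},\dots,a_\ell u_{i_\ell}$, where $a_0=1$ and $a_\ell=a$. Translating the $k$th edge by $a_{k-1}^{-1}$ shows $(i_{k-1},i_k,a_{k-1}^{-1}a_k)\in\mathcal B$. So $a$ is a product of third coordinates of elements of $\mathcal B$.
\end{proof}

Part (c) is the first assertion of Theorem~\ref{thm:tree}. Fix a generating set $S_A$ of $A$. To move functions between $U$ and $A$, put $\varphi_i(a)=\varphi(au_i)$ for $\varphi:U\to\mathbb R$, and $f^U(au_i)=f(a)$ for $f:A\to\mathbb R$. Norms $\|\cdot\|_p$ are taken with respect to counting measure.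

\begin{lemma}\label{lem:compare}
There is a constant $C_0$ such that for all $\varphi:U\to\mathbb R$ and $f:A\to\mathbb R$:
\begin{itemize}
\item[(i)] $\sum_i\mathcal E_A(\varphi_i)+\|\varphi-\varphi_1^U\|_2^2\le C_0\,\mathcal E_H(\varphi)$;
\item[(ii)] $\mathcal E_H(f^U)\le C_0\,\mathcal E_A(f)$;
\item[(iii)] $\mathcal E_H(\varphi)\le C_0\|\varphi\|_2^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The left side is $\frac12\sum_i\sum_{s\in S_A}\sum_a|\varphi(asu_i)-\varphi(au_i)|^2+\sum_i\sum_a|\varphi(au_i)-\varphi(au_1)|^2$. Apply Lemma~\ref{lem:paths} in $H$ to the finitely many pairs $(su_i,u_i)$ and $(u_i,u_1)$.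

(ii) Every edge of $H$ has the form $\{au_i,abu_j\}$ with $(i,j,b)\in\mathcal B$. With $c^*$ the largest conductance, $\mathcal E_H(f^U)\le c^*\sum_{(i,j,b)\in\mathcal B}\sum_a|f(ab)-f(a)|^2$. Apply Lemma~\ref{lem:paths} in $\mathrm{Cay}(A,S_A)$ to the pairs $(b,1)$.

(iii) Since $|p-q|^2\le2p^2+2q^2$, we have $\mathcal E_H(\varphi)\le2\sum_u\pi(u)\varphi(u)^2$.
\end{proof}

\section{Transferring the hypotheses to $H$}\label{sec:transfer}

This section contains the only uses of (H1) and (H2). The letter $C$ denotes finite constants that depend only on $G$, $T$, $v$ and $S_A$ and may change from line to line.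

\begin{lemma}\label{lem:H1H}
Assume \textup{(H1)}. For every $\varphi:U\to\mathbb R$ with $\mathcal E_H(\varphi)<\infty$ there are finitely supported $\psi_k$ on $U$ with $\mathcal E_H(\varphi-\psi_k)\to0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:compare}(i), $\mathcal E_A(\varphi_1)<\infty$ and $\xi:=\varphi-\varphi_1^U\in\ell^2(U)$. Take finitely supported $\eta_k$ on $A$ with $\mathcal E_A(\varphi_1-\eta_k)\to0$ and finitely supported $\xi_k\to\xi$ in $\ell^2(U)$, and put $\psi_k=\eta_k^U+\xi_k$. Then $\varphi-\psi_k=(\varphi_1-\eta_k)^U+(\xi-\xi_k)$, and by (ii) and (iii)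
\[
\mathcal E_H(\varphi-\psi_k)\le2C_0\,\mathcal E_A(\varphi_1-\eta_k)+2C_0\|\xi-\xi_k\|_2^2\to0 .\qedhere
\]
\end{proof}

The \emph{lazy walk} on $H$ stays put with probability $\frac12$ and otherwise makes a step of the network walk. Its transition operator is $L\varphi(u)=\frac12\varphi(u)+\frac1{2\pi(u)}\sum_wc_H(u,w)\varphi(w)$, its transition probabilities are $p_k(u,w)=L^k\mathbf 1_w(u)$, and $\mathcal G(u,w)=\sum_{k\ge0}p_k(u,w)$ is the expected number of visits to $w$ from $u$. With $\langle\varphi,\varphi'\rangle_\pi=\sum_u\pi(u)\varphi(u)\varphi'(u)$, the operator $L$ is the average of the identity and a self-adjoint contraction of $\ell^2(\pi)$, so it is self-adjoint with spectrum in $[0,1]$; this is the reason for laziness. Moreover $\langle(I-L)\varphi,\varphi\rangle_\pi=\frac12\mathcal E_H(\varphi)$.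

A lower bound on volume is a statement about the group, while we need an upper bound on $p_k$ in $H$. The bridge is a functional inequality: it follows on $A$ from averaging over balls, it is stable under the comparisons of Lemma~\ref{lem:compare}, and it forces the $\ell^2$-norm of $L^k\mathbf 1_u$ to decay.

\begin{lemma}\label{lem:nash}
Assume \textup{(H2)}. Then $\|\varphi\|_2^{14/5}\le C\,\mathcal E_H(\varphi)\,\|\varphi\|_1^{4/5}$ for all finitely supported $\varphi$ on $U$.
\end{lemma}

\begin{proof}
First let $f\ne0$ be finitely supported on $A$. Write $R_bf(a)=f(ab)$, an isometry of $\ell^2(A)$, and $f_n=V_A(n)^{-1}\sum_{|b|\le n}R_bf$. For $s\in S_A$ we have $\|R_sf-f\|_2^2\le2\mathcal E_A(f)$. For $b=s_1\cdots s_\ell$ with $\ell\le n$, the telescoping sum $R_bf-f=\sum_{j=1}^\ell R_{s_1\cdots s_{j-1}}(R_{s_j}f-f)$ gives $\|R_bf-f\|_2\le n(2\mathcal E_A(f))^{1/2}$, and the same bound holds for the average $\|f_n-f\|_2$. Also $\|f_n\|_\infty\le\|f\|_1/V_A(n)$. Therefore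
\[
\|f\|_2^2=\langle f,f-f_n\rangle+\langle f,f_n\rangle\le\|f\|_2\,n\,(2\mathcal E_A(f))^{1/2}+\frac{\|f\|_1^2}{c_0n^5}.
\]
Take $n=\lceil(2\|f\|_1^2/(c_0\|f\|_2^2))^{1/5}\rceil\ge1$. The last term is then at most $\frac12\|f\|_2^2$, so $\|f\|_2^2\le8n^2\mathcal E_A(f)$. Since $\|f\|_1\ge\|f\|_2$, we have $n\le(1+(2/c_0)^{1/5})(\|f\|_1/\|f\|_2)^{2/5}$. Thus $\|f\|_2^{14/5}\le C\mathcal E_A(f)\|f\|_1^{4/5}$.

For $\varphi\neq0$ on $U$ choose $i$ with $\|\varphi_i\|_2^2\ge\|\varphi\|_2^2/r$. Then $\|\varphi\|_2^{14/5}\le r^{7/5}\|\varphi_i\|_2^{14/5}\le C\mathcal E_A(\varphi_i)\|\varphi_i\|_1^{4/5}$, and Lemma~\ref{lem:compare}(i) finishes the proof.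
\end{proof}

\begin{lemma}\label{lem:heat}
Assume \textup{(H2)}. Then $p_k(u,w)\le Ck^{-5/2}$ for all $u,w\in U$ and $k\ge1$.
\end{lemma}

\begin{proof}
Fix $u$, and let $g_k=L^k\mathbf 1_u\ge0$, which is finitely supported, and $w_k(u)=w_k=\langle g_k,g_k\rangle_\pi$. By self-adjointness and $L\mathbf 1=\mathbf 1$, $\sum_x\pi(x)g_k(x)=\pi(u)$. So $w_k>0$, and $\|g_k\|_1$ is bounded uniformly in $u$ and $k$ by Lemma~\ref{lem:H}(b). Since $1-\lambda^2\ge1-\lambda$ on $[0,1]$, Lemma~\ref{lem:nash} gives a constant $c_1>0$ with
\[
w_k-w_{k+1}=\langle(I-L^2)g_k,g_k\rangle_\pi\ge\langle(I-L)g_k,g_k\rangle_\pi=\tfrac12\mathcal E_H(g_k)\ge c_1w_k^{7/5}.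
\]
Thus $0<w_{k+1}\le w_k(1-c_1w_k^{2/5})$. Using $(1-\lambda)^{-2/5}\ge1+\frac25\lambda$ for $0\le\lambda<1$,
\[
w_{k+1}^{-2/5}\ge w_k^{-2/5}\big(1-c_1w_k^{2/5}\big)^{-2/5}\ge w_k^{-2/5}+\tfrac25c_1 ,
\]
so $w_k\le(\frac25c_1k)^{-5/2}$ uniformly in $u$. For even times,
\[
\pi(w)p_{2k}(w,u)=\langle L^k\mathbf 1_u,L^k\mathbf 1_w\rangle_\pi\le(w_k(u)w_k(w))^{1/2}\le Ck^{-5/2}.
\]
For odd times $2k+1\ge3$, $p_{2k+1}(u,w)=\sum_{u'}p_1(u,u')p_{2k}(u',w)\le\sup p_{2k}$; and $p_1\le1$.
\end{proof}

The next lemma is the sum of Section~\ref{sub:trivial}, with the diagonal thickened to $\Pi$.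

\begin{lemma}\label{lem:green}
Assume \textup{(H2)}. For distinct $x,y\in U$,
\[
\sum_{(z,z')\in\Pi}\mathcal G(x,z)\,\mathcal G(y,z')\le C\,d_H(x,y)^{-1/2}.
\]
\end{lemma}

\begin{proof}
The set $\Pi$ is a union of $N<\infty$ orbits. As $A$ acts freely, each orbit contains at most one pair with a given first coordinate, so each $z$ has at most $N$ partners $z'$. As $H$ is connected and $p_j$ is $A$-invariant, there is $\delta>0$ such that for each $(z,z')\in\Pi$ some $j$ has $p_j(z',z)\ge\delta$. Then
\[
\delta\,\mathcal G(y,z')\le\sum_ip_i(y,z')p_j(z',z)\le\sum_ip_{i+j}(y,z)\le\mathcal G(y,z).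
\]
Self-adjointness gives $\pi(y)\mathcal G(y,z)=\pi(z)\mathcal G(z,y)$, so $\mathcal G(y,z)\le\kappa\,\mathcal G(z,y)$ with $\kappa=\max\pi/\min\pi$. The sum in the lemma is therefore at most
\[
\frac{N\kappa}\delta\sum_z\mathcal G(x,z)\mathcal G(z,y)=\frac{N\kappa}\delta\sum_{i,j\ge0}p_{i+j}(x,y)=\frac{N\kappa}\delta\sum_{k\ge0}(k+1)p_k(x,y).
\]
Since $p_k(x,y)=0$ for $k<d_H(x,y)$ and $d_H(x,y)\ge1$, Lemma~\ref{lem:heat} bounds this by $C\sum_{k\ge d_H(x,y)}k^{-3/2}\le Cd_H(x,y)^{-1/2}$.
\end{proof}

\section{Partial wiring}\label{sec:wire}

We need graphs that have a large root for Wilson's algorithm and whose free forests still converge to $\mathsf{FUSF}(G)$. Lemma~\ref{lem:H1H} says that a Dirichlet function can be made to vanish far out on $U$ at small cost; it says nothing about its behavior deep inside a piece. So we wire the far part of $U$ and leave untouched every piece attached to the near part. The remaining pieces are attached only to wired vertices, and we absorb them into the root to keep its degree finite.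

Let $U_m\uparrow U$ be finite nonempty sets, let $\mathcal K_m$ be the finite set of pieces $K$ with $\partial K\cap U_m\ne\emptyset$, and let
\[
Z_m=(U\setminus U_m)\cup\bigcup_{K\notin\mathcal K_m}K .
\]
The sets $Z_m$ are nonempty because $U$ is infinite, and they decrease to $\emptyset$ because every piece has nonempty boundary and so belongs to $\mathcal K_m$ for large $m$. Let $M_m$ be $G$ with $Z_m$ identified to one vertex $\rho_m$, loops deleted and multiple edges kept. It is connected. It is locally finite: an edge leaving $Z_m$ ends either in the finite set $U_m$ or in a piece $K\in\mathcal K_m$, and in the second case it starts in the finite set $\partial K$.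

View $E(M_m)$ as the set of edges of $G$ not contained in $Z_m$. Dirichlet functions on $M_m$ correspond to the elements of $\mathcal D_m=\{f\in D(G):f\text{ is constant on }Z_m\}$, with the same gradient on $E(M_m)$ and zero gradient elsewhere. By Theorem~\ref{thm:tc}, $\mathsf{FUSF}(M_m)$, as a random subset of $E(G)$, is determinantal with the closed subspace $\nabla\mathcal D_m$. These subspaces increase with $m$.

\begin{lemma}\label{lem:wire}
Assume \textup{(H1)}. Then $\bigcup_m\nabla\mathcal D_m$ is dense in $\nabla D(G)$, and $\mathsf{FUSF}(M_m)\to\mathsf{FUSF}(G)$ weakly.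
\end{lemma}

\begin{proof}
Let $f\in D(G)$ and $\varphi=f|_U$; then $\mathcal E_H(\varphi)<\infty$ by Lemma~\ref{lem:H}(a). Take $\psi_k$ from Lemma~\ref{lem:H1H}, and let $h_k$ be an extension of $\varphi-\psi_k$ to $\Gamma$ with $\mathcal E_G(h_k)=\mathcal E_H(\varphi-\psi_k)$. Thus $f-h_k$ is close to $f$ in energy and equals the finitely supported $\psi_k$ on $U$; it remains to flatten it on the far pieces. For $m$ with $\operatorname{supp}\psi_k\subset U_m$, let $f_{k,m}=f-h_k$ on $U\cup\bigcup_{K\in\mathcal K_m}K$ and $f_{k,m}=0$ on the pieces $K\notin\mathcal K_m$. Then $f_{k,m}=0$ on $Z_m$. An edge touching a piece $K\notin\mathcal K_m$ has both ends in $K\cup\partial K\subset Z_m$, so there $\nabla(f-f_{k,m})=\nabla f$. Every other edge has both ends in $U\cup\bigcup_{K\in\mathcal K_m}K$, so there $\nabla(f-f_{k,m})=\nabla h_k$. Hence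
\[
\mathcal E_G(f-f_{k,m})\le\mathcal E_H(\varphi-\psi_k)+\sum_{K\notin\mathcal K_m}\mathcal E_K(f)<\infty ,
\]
and $f_{k,m}\in\mathcal D_m$. The last sum is the tail of a convergent series by \eqref{eq:split}, so the right side is small if $k$ and then $m$ are chosen large. This proves density, and weak convergence follows as explained before Theorem~\ref{thm:tc}.
\end{proof}

\section{The connection probability}\label{sec:conn}

\begin{proposition}\label{prop:conn}
Assume \textup{(H1)} and \textup{(H2)}. For distinct $x,y\in U$, $\ \mathbb P_{\mathsf{FUSF}(G)}(x\leftrightarrow y)\le C\,d_H(x,y)^{-1/2}$.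
\end{proposition}

The graphs $M_m$ may still be infinite, so three limits are involved: a finite exhaustion of $M_m$ (index $n$), on which Wilson's algorithm runs; the wiring (index $m$); and a radius $R$, which replaces $\{x\leftrightarrow y\}$ by an event that weak convergence can see.

\begin{proof}
Let $\mathrm{Conn}_R$ be the event that the forest contains a path from $x$ to $y$ inside the ball of radius $R$ about $1$ in $G$. It depends on finitely many edges, and it increases to $\{x\leftrightarrow y\}$ as $R\to\infty$. Fix $R$ and take $m$ so large that $x,y\in U_m$ and the ball is disjoint from $Z_m$. Write $\rho=\rho_m$.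

\emph{Finite exhaustion.} Let $M_{m,n}$ be the finite subgraph of $M_m$ induced on $U_m\cup\{\rho\}\cup\bigcup_{K\in\mathcal K_m}K_n$. It is connected. Indeed, each $K_n$ is connected and adjacent to $U_m$. Two vertices of $U_m\cup\{\rho\}$ are joined by a path in $M_m$; each maximal segment of the path inside a piece $K$ begins and ends at vertices adjacent to $\partial K$, hence in $K_1$, and can be replaced by a path in $K_n$. As $n\to\infty$ the graphs $M_{m,n}$ exhaust $M_m$, so $\mathsf{UST}(M_{m,n})\to\mathsf{FUSF}(M_m)$.

\emph{Wilson's algorithm.} Let $n$ be so large that $M_{m,n}$ contains the $R$-ball. On $\mathrm{Conn}_R$ the tree path from $x$ to $y$ avoids $\rho$. By Lemma~\ref{lem:wilson} it suffices to bound the probability that independent walks $X,Y$ on $M_{m,n}$ from $x,y$, stopped at $\rho$, visit a common vertex $w\ne\rho$. If $w\in U_m$, put $z=z'=w$. Otherwise $w\in K_n$ for some $K\in\mathcal K_m$. As $X$ starts outside $K_n$, there is a last vertex $z$ of $X$ outside $K_n$ before its first visit to $w$. The neighbors of $K_n$ in $M_{m,n}$ outside $K_n$ lie in $(\partial K\cap U_m)\cup\{\rho\}$, and $z\neq\rho$ since the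 walk continues after $z$. So $z\in\partial K\cap U_m$, and in the same way $Y$ visits some $z'\in\partial K\cap U_m$. In both cases $(z,z')\in\Pi$, and by independence
\begin{equation}\label{eq:union}
\mathbb P_{\mathsf{UST}(M_{m,n})}(\mathrm{Conn}_R)\le\sum_{(z,z')\in\Pi\cap U_m^2}\mathbb P_x^{M_{m,n}}(\tau_z<\tau_\rho)\,\mathbb P_y^{M_{m,n}}(\tau_{z'}<\tau_\rho).
\end{equation}

\emph{The limit $n\to\infty$.} We show that for $u,z\in U_m$
\begin{equation}\label{eq:hit}
\mathbb P_u^{M_{m,n}}(\tau_z<\tau_\rho)\to\mathbb P_u^H(\tau_z<\tau_{U\setminus U_m}).
\end{equation}
Let $\Phi$ be the finite-dimensional space of functions on $U$ vanishing off $U_m$. A function on $M_{m,n}$ vanishing at $\rho$ consists of some $\varphi\in\Phi$ and of values on the sets $K_n$. The edges of $M_{m,n}$ are the $U$-edges meeting $U_m$ and the edges in the sets $F_n$ of the pieces $K\in\mathcal K_m$. So, for fixed $\varphi$, the minimal energy over the values on the $K_n$ is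
\[
q_n(\varphi)=\mathcal E_{UU}(\varphi)+\sum_{K\in\mathcal K_m}Q_{K_n}(\varphi|_{\partial K}).
\]
By the Dirichlet principle, the left side of \eqref{eq:hit}, as a function of $u\in U_m$, minimizes $q_n$ on $\{\varphi\in\Phi:\varphi(z)=1\}$. For $\varphi\in\Phi$ and $K\notin\mathcal K_m$ we have $\varphi|_{\partial K}=0$, so \eqref{eq:EH} and Lemma~\ref{lem:Q}(a) give $q_n(\varphi)\to\mathcal E_H(\varphi)$; by polarization the matrices $\mathbf Q_n$ of $q_n$ on $\Phi$ converge to the matrix $\mathbf Q$ of $\mathcal E_H$. The matrix $\mathbf Q$ is positive definite, because $H$ is connected and $U_m\ne U$, and hence so is $\mathbf Q_n$ for large $n$. For a positive definite $\mathbf Q$, the minimizer subject to $\varphi(z)=1$ solves $\mathbf Q\varphi=\lambda\mathbf 1_z$ and equals $\mathbf Q^{-1}\mathbf 1_z/(\mathbf Q^{-1})_{zz}$, which is continuous in $\mathbf Q$. So the minimizers of $q_n$ converge to the minimizer of $\mathcal E_H$. Collapse $U\setminus U_m$ in $H$ to a point. The result is a finite connected network whose energy on functions vanishing at that point is $\mathcal E_H|_\Phi$, and whose walk agrees with the walk on $H$ until it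 leaves $U_m$. The Dirichlet principle identifies the minimizer of $\mathcal E_H$ with the right side of \eqref{eq:hit}.

Laziness does not change hitting probabilities, and the probability of visiting $z$ is at most the expected number of visits, so the right side of \eqref{eq:hit} is at most $\mathcal G(u,z)$. The sum in \eqref{eq:union} is finite. Letting $n\to\infty$ and using Lemma~\ref{lem:green},
\[
\mathbb P_{\mathsf{FUSF}(M_m)}(\mathrm{Conn}_R)\le\sum_{(z,z')\in\Pi}\mathcal G(x,z)\mathcal G(y,z')\le C\,d_H(x,y)^{-1/2},
\]
with $C$ independent of $m$ and $R$. Let $m\to\infty$ using Lemma~\ref{lem:wire}, and then $R\to\infty$.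
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
Finite generation of $A$ is Lemma~\ref{lem:H}(c). The restriction of $d_H$ to $A\subset U$ is a metric with finite balls, since $H$ is connected and locally finite, and Proposition~\ref{prop:conn} is the stated bound. Let $k\ge2$ and $\epsilon>0$. As $A$ is infinite and balls are finite, we can choose $a_1,\dots,a_k\in A$ one after another with pairwise distances at least $D$, where $\binom k2CD^{-1/2}\le\epsilon$. With probability at least $1-\epsilon$ no two of them are connected. So the forest has at least $k$ trees almost surely, for every $k$. The generating set $S$ was arbitrary.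
\end{proof}

With Section~\ref{sec:free}, this completes the proof of Theorem~\ref{thm:main}.

\section{Growth of degree four and free products}\label{sec:growth}

We use two results on growth. By Gromov's theorem in the form of van den Dries and Wilkie, a finitely generated group with $V_A(n)\le Cn^d$ for infinitely many $n$ is virtually nilpotent. By the Bass--Guivarc'h formula, a finitely generated virtually nilpotent group has $C^{-1}n^d\le V_A(n)\le Cn^d$ for all $n\geq1$, with an integer $d$.

\begin{proof}[Proof of Proposition~\ref{prop:equiv}]
The statement on (H1) is contained in Lemma~\ref{lem:H1}. Suppose that (H2) fails. The numbers $V_A(n)/n^5$ are positive with infimum $0$, so $\liminf_nV_A(n)/n^5=0$; in particular $V_A(n)\le n^5$ for infinitely many $n$. Then $A$ is virtually nilpotent, $V_A(n)$ is comparable to $n^d$ with $d$ an integer, and the vanishing lower limit forces $d\le4$. Conversely, $V_A(n)\le Cn^4$ is incompatible with $V_A(n)\ge c_0n^5$ for large $n$.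
\end{proof}

\begin{lemma}\label{lem:onetree}
Let $A$ be an infinite finitely generated group of polynomial growth of degree at most $4$. In every Cayley graph of $A$ the $\mathsf{WUSF}$ is almost surely a single tree.
\end{lemma}

\begin{proof}
If the Cayley graph is recurrent, the $\mathsf{WUSF}$ is a single tree \cite{BLPS}. Suppose that it is transient. By the two results above, $V_A(n)$ is comparable to $n^d$ with an integer $d\le4$, and then the lazy walk satisfies $p_k(o,o)\ge ck^{-d/2}$ for some $c>0$ \cite{HSC}. The lazy Green function $\mathcal G$ is symmetric and equals twice that of the simple walk, and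
\[
\sum_z\mathcal G(o,z)^2=\sum_z\mathcal G(o,z)\mathcal G(z,o)=\sum_{k\ge0}(k+1)p_k(o,o)\ge c\sum_{k\ge1}k^{1-d/2}=\infty .
\]
This is the sum of Lemma~\ref{lem:green}, now divergent. By \cite{LPS}, on a transient transitive graph its divergence implies that two independent walks almost surely intersect infinitely often, and that a walk then almost surely intersects the loop-erasure of an independent walk infinitely often. By \cite[Section~9]{BLPS}, the $\mathsf{WUSF}$ is then almost surely one tree.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:product}]
(c)$\Rightarrow$(a) holds because generating sets as in (c) exist.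

Suppose that (b) fails: some $A_i$ is infinite and not of polynomial growth of degree at most $4$. Then $\beta_1^{(2)}(A_i)=0$ by hypothesis, so $A_i$ satisfies (H1) and (H2) by Proposition~\ref{prop:equiv}. It is a vertex stabilizer in the Bass--Serre tree of Section~\ref{sec:free}, whose edge stabilizers are trivial. By Theorem~\ref{thm:tree} the $\mathsf{FUSF}$ has infinitely many trees in every Cayley graph of $\Gamma$. This proves (a)$\Rightarrow$(b) and, once the three conditions are known to be equivalent, the last sentence of the theorem.

(b)$\Rightarrow$(c). By Lemma~\ref{lem:productforest}, the forest restricted to a coset $gA_i$ is a copy of $\mathsf{FUSF}(\mathrm{Cay}(A_i,S_i))$. For finite $A_i$ this is a spanning tree. For infinite $A_i$, it equals the $\mathsf{WUSF}$ by \eqref{eq:betti} and is almost surely a single tree by Lemma~\ref{lem:onetree}. There are countably many cosets, so almost surely every coset is spanned by one tree. Given $g\in\Gamma$, write $g=g_1\cdots g_\ell$ with $g_j\in A_{i_j}$, and let $h_j=g_1\cdots g_j$, $h_0=1$. The points $h_{j-1}$ and $h_j$ lie in the coset $h_{j-1}A_{i_j}$, so they are connected in the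 forest, and hence so are $1$ and $g$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLPS} Benjamini, Lyons, Peres and Schramm, 2001.

\bibitem{BP} Burton and Pemantle, 1993.

\bibitem{HSC} Hebisch and Saloff-Coste, 1993.

\bibitem{LPS} Lyons, Peres and Schramm, 2003.

\bibitem{PT} G\'abor Pete and \'Ad\'am Tim\'ar, \emph{The Free Uniform Spanning Forest is disconnected in some virtually free groups, depending on the generator set}, arXiv:2006.06387 (2020).

\end{thebibliography}
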